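\title{Components of spaces of nodal-cuspidal plane curves that contain no branch curve}

\begin{abstract}
The branch curve of a generic projection to the plane of a smooth surface of degree $\nu$ in $\mathbb{P}^3$ has degree $\nu(\nu-1)$, and its singularities are $\nu(\nu-1)(\nu-2)$ cusps and $\frac12\nu(\nu-1)(\nu-2)(\nu-3)$ nodes. We prove that for every $\nu\ge4$ the space of all irreducible plane curves with these invariants has a component, generically smooth of the expected dimension $\frac52\nu(\nu-1)$, that contains no branch curve of a generic projection of any smooth projective surface. Together with Zariski's theorem for $\nu=3$, this proves a conjecture from the paper of Friedman and Leyenson on ramified covers of the plane. The obstruction is local and topological: a node obtained by deforming a cusp cannot occur on a branch curve. Curves with such a node are constructed by gluing duals of nonspecial plane curves into the multiple points of a reducible curve.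
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
We work over $\mathbb{C}$. A \emph{node} and a \emph{cusp} are singular points of a plane curve that are analytically isomorphic to $xy=0$ and to $y^2=x^3$. Let $V(d,c,n)$ be the set of irreducible curves of degree $d$ in $\mathbb{P}^2$ whose singular points are exactly $c$ cusps and $n$ nodes. It is a locally closed subvariety of the projective space $|\mathcal{O}_{\mathbb{P}^2}(d)|$ of dimension $\frac{d(d+3)}2$ (see Proposition~\ref{prop:smooth}).

Let $S\subset\mathbb{P}^N$ be a smooth irreducible projective surface. Projection from a linear subspace of codimension $3$ disjoint from $S$ is a finite morphism $f\colon S\to\mathbb{P}^2$, and its \emph{branch curve} is the set of points over which $f$ is ramified. The projection is \emph{generic} if its center lies in a suitable dense Zariski open subset of the Grassmannian; the only consequence of genericity that we use is Lemma~\ref{lem:generic}. Let $B(d,c,n)\subset V(d,c,n)$ be the set of curves that are branch curves of generic projections of smooth surfaces, with $S$ and $N$ arbitrary. It is known that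 $B(d,c,n)$ consists of entire irreducible components of $V(d,c,n)$; we shall not need this.

For a smooth surface of degree $\nu\ge3$ in $\mathbb{P}^3$ the branch curve of a generic projection lies in $V(d_\nu,c_\nu,n_\nu)$, where
\begin{equation}\label{eq:invariants}
d_\nu=\nu(\nu-1),\qquad c_\nu=\nu(\nu-1)(\nu-2),\qquad n_\nu=\tfrac12\nu(\nu-1)(\nu-2)(\nu-3).
\end{equation}
The following conjecture is posed in \cite{FL}.

\medskip
\noindent\textbf{Conjecture.} \emph{For each $\nu\ge3$ the variety $V(d_\nu,c_\nu,n_\nu)$ has a component disjoint from $B(d_\nu,c_\nu,n_\nu)$.}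
\medskip

For $\nu=3$ this is a classical theorem of Zariski on $V(6,6,0)$, and the conjecture is known for $3\le\nu\le10$. We prove it for all $\nu\ge4$, without using the known cases $4\le\nu\le10$.

\subsection{What to expect}\label{subsec:expect}
A cubic surface projected from the point $(0:0:0:1)$ can be written $w^3+aw+b=0$ with forms $a,b$ in $x,y,z$ of degrees $2$ and $3$. The branch curve is the sextic $4a^3+27b^2=0$. At the six points $a=b=0$ the functions $a,b$ are local coordinates, so these points are cusps, and they lie on the conic $a=0$. Six general points do not lie on a conic, so these branch curves look special among sextics with six cusps.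

A dimension count suggests the same for large $\nu$. A node imposes one condition on a curve and a cusp imposes two (Section~\ref{sec:local}), so the \emph{expected dimension} of $V(d,c,n)$ is $\frac{d(d+3)}2-n-2c$. With $d=d_\nu$ we have $(\nu-2)(\nu+1)=d-2$, hence
\begin{equation}\label{eq:identities}
n_\nu+2c_\nu=\frac{d(\nu-2)(\nu+1)}2=\frac{d(d-2)}2,\qquad \frac{d(d-3)}2-(n_\nu+c_\nu)=c_\nu-\frac d2 ,
\end{equation}
and the expected dimension of $V(d_\nu,c_\nu,n_\nu)$ is $\frac52d_\nu$. Now fix the center $O=(0:0:0:1)$ and vary the surface, which depends on $\binom{\nu+3}3-1$ parameters. The four-dimensional group of transformations $w\mapsto\lambda w+\ell(x,y,z)$ preserves the branch curve, and its stabilizers are finite because they act faithfully by deck transformations of $f$. Conversely, a curve $C$ arises from finitely many orbits only: the finitely generated group $\pi_1(\mathbb{P}^2\setminus C)$ has finitely many homomorphisms to the symmetric group $\mathfrak{S}_\nu$, each of them determines $f$, and $f$ determines the orbit because $H^0(S,f^*\mathcal{O}(1))$ is spanned by $x,y,z,w$. So these branch curves form a family of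 dimension
\[
\binom{\nu+3}3-5=\frac52\nu(\nu-1)+\frac{(\nu-2)(\nu-3)(\nu-4)}6 .
\]
For $\nu\ge5$ this exceeds the expected dimension, and one would guess that $V(d_\nu,c_\nu,n_\nu)$ also has a component of the expected dimension. To prove the conjecture from here, two things are missing. One has to construct curves although the singularities use up all but $\frac52d$ of about $\frac12d^2$ parameters. And one has to exclude the branch curves of all surfaces in all $\mathbb{P}^N$, which the dimension count does not do; for $\nu=4$ it does not even exclude quartic surfaces.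

\subsection{Results}
Let $C\subset\mathbb{P}^2$ be a curve. A \emph{meridian} of $C$ is an element of $\pi_1(\mathbb{P}^2\setminus C)$ represented by a loop that runs from the base point to a point near a smooth point $p$ of $C$, goes once in the positive direction around a small circle centered at $p$ in a complex line transversal to $C$, and returns the same way. A finite morphism $f\colon S\to\mathbb{P}^2$ of degree $m$ that is unramified over $\mathbb{P}^2\setminus C$ has a monodromy homomorphism $\varphi\colon\pi_1(\mathbb{P}^2\setminus C)\to\mathfrak{S}_m$.

\begin{definition}\label{def:simple}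
A \emph{simple cover branched along $C$} is a finite morphism $f\colon S\to\mathbb{P}^2$, of any degree, from a smooth connected surface $S$, which is unramified over $\mathbb{P}^2\setminus C$ and for which all meridians of $C$ act as transpositions.
\end{definition}

\begin{theorem}\label{thm:A}
For each $\nu\ge4$ the variety $V(d_\nu,c_\nu,n_\nu)$ has an irreducible component disjoint from $B(d_\nu,c_\nu,n_\nu)$. Together with Zariski's theorem for $\nu=3$, the conjecture holds for all $\nu\ge3$.
\end{theorem}

This is a special case of the following more precise statement.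

\begin{theorem}\label{thm:B}
Let $\nu\ge4$ and $d=d_\nu$, and let $c\ge0$, $n\ge1$ be integers with $c\le c_\nu$ and $c+n\le c_\nu+n_\nu$. There is a curve $C\in V(d,c,n)$ such that
\begin{enumerate}
\item[(1)] $V(d,c,n)$ is smooth at $C$ of the expected dimension $\frac{d(d+3)}2-n-2c$, which equals $\frac52\nu(\nu-1)$ for $(c,n)=(c_\nu,n_\nu)$;
\item[(2)] if $C'\in V(d,c,n)$ and $(\mathbb{P}^2,C')$ is homeomorphic to $(\mathbb{P}^2,C)$, then there is no simple cover branched along $C'$. In particular, the whole connected component of $V(d,c,n)$ containing $C$ is disjoint from $B(d,c,n)$.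
\end{enumerate}
\end{theorem}

Two irreducible curves of the same degree with the same numbers of nodes and cusps form a \emph{Zariski pair} if the pairs $(\mathbb{P}^2,\text{curve})$ are not homeomorphic.

\begin{corollary}\label{cor:pairs}
For $\nu\ge4$ the component in Theorem~\ref{thm:A} can be chosen generically smooth of dimension $\frac52\nu(\nu-1)$ and contained in a connected component of $V(d_\nu,c_\nu,n_\nu)$ without branch curves. Its members form Zariski pairs with all curves of $B(d_\nu,c_\nu,n_\nu)$.
\end{corollary}

The proof has two parts. In Section~\ref{sec:obstruction} we show that a single node obtained by deforming a cusp excludes all simple covers. This requires a node, so the method says nothing about $\nu=3$, where $n_3=0$. It then suffices to produce curves of degree $d_\nu$ with \emph{more} than $c_\nu$ cusps and enough nodes, whose singularities can be deformed independently, and to turn a surplus cusp into a node. Section~\ref{sec:four} explains the construction for $\nu=4$, Sections~\ref{sec:seeds}--\ref{sec:gluing} carry it out in general, and Section~\ref{sec:numbers} chooses the parameters.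

\section{Deformations of nodes and cusps}\label{sec:local}

Let $F=0$ be a local equation of a reduced plane curve at a point $z$. The \emph{Tjurina algebra} is $T_z=\mathcal{O}_z/(F,F_x,F_y)$. The ideal $(F,F_x,F_y)$ does not change when $F$ is multiplied by a unit, and it does not depend on the coordinates. At a node it is $(x,y)$, and $T_z$ has basis $1$; at a cusp it is $(x^2,y)$, and $T_z$ has basis $1,x$. Put $\tau_z=\dim T_z$. For a curve $C$ with only nodes and cusps let $Z(C)\subset C$ be the finite scheme with $\mathcal{O}_{Z(C)}=\bigoplus_zT_z$. For any finite scheme $Z\subset\mathbb{P}^2$ the sequence $0\to\mathcal{J}_Z(m)\to\mathcal{O}(m)\to\mathcal{O}_Z\to0$ and $H^1(\mathcal{O}(m))=0$ show that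
\begin{equation}\label{eq:h1}
h^1(\mathcal{J}_Z(m))=0\iff H^0(\mathcal{O}(m))\to\mathcal{O}_Z\ \text{ is onto.}
\end{equation}

The model deformations are
\[
\psi_\lambda=xy-v,\quad\lambda=v\in\mathbb{C}\quad(\text{node}),\qquad\qquad \psi_\lambda=y^2-x^3-ux-v,\quad\lambda=(u,v)\in\mathbb{C}^2\quad(\text{cusp}).
\]
In the first family the curve $\psi_\lambda=0$ in $\mathbb{C}^2$ is smooth for $v\ne0$. In the second its singular points are the points $(x_0,0)$ with $x_0$ a multiple root of $x^3+ux+v$. So it has a cusp for $\lambda=0$, it has one node and no other singularity for $\lambda\ne0$ with $4u^3+27v^2=0$, and it is smooth otherwise. Nodal members arbitrarily close to the cusp are given by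
\begin{equation}\label{eq:alpha}
(u,v)=(-3\alpha^2,2\alpha^3),\qquad \psi_\lambda=y^2-(x-\alpha)^2(x+2\alpha),\qquad\alpha\ne0 .
\end{equation}
Every deformation of a node or a cusp is induced from these models, in the following uniform sense.

\begin{lemma}\label{lem:versal}
Let $F_s$ be holomorphic functions near $z\in\mathbb{C}^2$, depending holomorphically on $s\in(\mathbb{C}^r,0)$, such that $F_0=0$ has a node or a cusp at $z$. There are an arbitrarily small neighborhood $U_z$ of $z$ and a polydisc $D$ centered at $0\in\mathbb{C}^2$ such that, for all $s$ near $0$,
\begin{equation}\label{eq:versal}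
F_s=\epsilon_s\cdot\psi_{\lambda(s)}\circ\theta_s\quad\text{on }U_z ,
\end{equation}
where $\lambda(s)\in\mathbb{C}^{\tau_z}$, $\lambda(0)=0$, the function $\epsilon_s$ has no zero, $\theta_s\colon U_z\to\mathbb{C}^2$ is an open embedding whose image contains $D$, and $\lambda,\epsilon,\theta$ are holomorphic in all variables.
\end{lemma}

\begin{proof}
Dividing by a fixed unit and choosing fixed coordinates, we may assume $F_0=y^2-x^m$ with $m=2$ or $3$. The equation $\partial_yF_s=0$ has a unique small solution $y=\eta_s(x)$, and Taylor's formula gives $F_s=\kappa_s(x,y)(y-\eta_s)^2+F_s(x,\eta_s(x))$ with $\kappa_0=1$. Since $F_0(x,\eta_0(x))=-x^m$, the Weierstrass preparation theorem gives $F_s(x,\eta_s(x))=-\epsilon_s(x)p_s(x)$ with $\epsilon_0=1$ and $p_s$ monic of degree $m$, $p_0=x^m$. A translation $\tilde x=x+\text{const}(s)$ brings $p_s$ to the form $\tilde x^2+v$ or $\tilde x^3+u\tilde x+v$. With $\tilde y=(y-\eta_s)\sqrt{\kappa_s/\epsilon_s}$ we get $F_s=\epsilon_s(\tilde y^2-p_s)$; for $m=2$ write $\tilde y^2-\tilde x^2=(\tilde y-\tilde x)(\tilde y+\tilde x)$. The coordinates $\theta_s$ so obtained converge to $\theta_0$ uniformly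 near $z$, so they are injective on a fixed small ball and their images contain a fixed polydisc.
\end{proof}

For small $\lambda$ the singular point of $\psi_\lambda=0$, if there is one, lies in $D$. So for $s$ near $0$ the curve $F_s=0$ has at most one singular point in $U_z$, of the type read off from $\lambda(s)$. When $F_s$ is the family of all polynomials of bounded degree near a given polynomial $F$, we write $\lambda_z(F')$ for the parameter of a member $F'$.

\begin{lemma}\label{lem:differential}
In the situation of Lemma~\ref{lem:versal}, suppose $F_s=0$ has a singular point $z'$ in $U_z$. There is a surjective linear map $\beta\colon\mathbb{C}^{\tau_z}\to T_{z'}$, bijective if $\lambda(s)=0$, such that $[\partial_{\dot s}F_s]=\beta\big(d\lambda_s(\dot s)\big)$ in $T_{z'}$ for every tangent vector $\dot s$ at $s$.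
\end{lemma}

\begin{proof}
Differentiate \eqref{eq:versal} along $\dot s$. The terms containing the derivatives of $\epsilon_s$ and of $\theta_s$ are multiples of $\psi_\lambda\circ\theta_s$, $(\partial_x\psi_\lambda)\circ\theta_s$ and $(\partial_y\psi_\lambda)\circ\theta_s$, which generate the Tjurina ideal at $z'$. The remaining term is $\beta(\dot\lambda)=[\epsilon_s\cdot(\partial_{\dot\lambda}\psi)\circ\theta_s]$ with $\dot\lambda=d\lambda_s(\dot s)$. If $z'$ is a node, $\partial_v\psi=-1$ spans $T_{z'}$. If $z'$ is a cusp, $\partial_u\psi=-x$ and $\partial_v\psi=-1$ span $T_{z'}$. Multiplication by the unit $\epsilon_s$ is bijective, so $\beta$ is onto. If $\lambda(s)=0$, the two spaces have the same dimension.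
\end{proof}

\begin{proposition}\label{prop:smooth}
Let $C=\{F=0\}\in V(d,c,n)$. Near $C$, the set $V(d,c,n)$ is defined by the equations $\lambda_z(F')=0$, $z\in\operatorname{Sing}C$. Consequently $V(d,c,n)$ is a locally closed subvariety of $|\mathcal{O}(d)|$. If $h^1(\mathcal{J}_{Z(C)}(d))=0$, then $V(d,c,n)$ is smooth at $C$ of codimension $n+2c$, with tangent space $H^0(\mathcal{J}_{Z(C)}(d))/\mathbb{C}F$.
\end{proposition}

\begin{proof}
Reducible curves form a closed set, the union of the images of the multiplication maps, so a curve $C'$ near $C$ is irreducible. By compactness of $\mathbb{P}^2\setminus\bigcup U_z$ it is singular only in the $U_z$. Near a cusp of $C$ it has a cusp, a node or no singularity; near a node it has a node or no singularity. So $C'$ has $c$ cusps if and only if $\lambda_z=0$ at all cusps $z$, and then it has $n$ nodes if and only if $\lambda_z=0$ at all nodes. Thus $V(d,c,n)$ is locally closed in the classical topology. It is constructible by Chevalley's theorem, since nodes and cusps are characterized by algebraic conditions on the $3$-jet, and a constructible set that is locally closed in the classical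 topology is locally closed in the Zariski topology. By Lemma~\ref{lem:differential} the differential of $(\lambda_z)_z$ at $F$ is, up to an isomorphism of the target, the map $H^0(\mathcal{O}(d))\to\bigoplus T_z$. By \eqref{eq:h1} it is onto if $h^1(\mathcal{J}_{Z(C)}(d))=0$, and its kernel is $H^0(\mathcal{J}_{Z(C)}(d))$.
\end{proof}

We shall also use \emph{conservation of number}: if a holomorphic map to $\mathbb{C}^r$ from a neighborhood of a closed ball in $\mathbb{C}^r$ has no zero on the boundary sphere, then its number of zeros in the ball, counted with multiplicity, is finite and is the same for every uniformly close holomorphic map.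

\section{Nodes born from cusps}\label{sec:obstruction}

Let $p$ be a point of a plane curve $C$. For a small ball $\beta$ around $p$ the pair $(\beta,C\cap\beta)$ is a cone over its boundary, so inclusions of small concentric balls induce isomorphisms on $\pi_1(\beta\setminus C)$. This is the \emph{local group} at $p$. At a smooth point it is $\mathbb{Z}$, generated by a meridian. At a node it is $\pi_1(\mathbb{C}^*\times\mathbb{C}^*)=\mathbb{Z}^2$, with basis the meridians $m_1,m_2$ of the two branches. If $\Omega$ is a connected open set and the smooth locus of $C\cap\Omega$ is connected, then all meridians are conjugate in $\pi_1(\Omega\setminus C)$, because the small circle can be slid along a path in the smooth locus.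

Nodes and cusps as such are compatible with simple covers. The surface $w^3+uw+v=0$ is a smooth triple cover of the $(u,v)$-plane branched along the cusp $4u^3+27v^2=0$, and the disjoint union of $w^2=u$ and $w^2=v$ is a smooth fourfold cover branched along the node $uv=0$, with monodromy $m_1\mapsto(12)$, $m_2\mapsto(34)$. The obstruction appears when a node is seen together with the rest of the cusp it came from.

\begin{definition}\label{def:born}
A node $y_0$ of a curve $C\subset\mathbb{P}^2$ is \emph{born from a cusp} if it has an open neighborhood $Q$ such that $(Q,C\cap Q)$ is biholomorphic to a polydisc $\{|x|<r,\ |y|<r'\}$ with the curve $y^2=(x-\alpha)^2(x+2\alpha)$, where $0<2|\alpha|<r$ and all roots $y$ over $|x|\le r$ satisfy $|y|<r'$.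
\end{definition}

\begin{lemma}\label{lem:cyclic}
If $y_0$ is born from a cusp, then $\pi_1(Q\setminus C)$ is cyclic, and the meridians $m_1,m_2$ of the two branches at $y_0$ have the same image in $\pi_1(\mathbb{P}^2\setminus C)$.
\end{lemma}

\begin{proof}
We use the argument of Zariski and van Kampen for the projection to the disc $\Delta=\{|x|<r\}$. Let $Q^\circ$ be the part of $Q\setminus C$ over $\Delta^\circ=\Delta\setminus\{\alpha,-2\alpha\}$. It is a fiber bundle over $\Delta^\circ$ whose fiber $\Phi$ is a disc with two punctures, and it has the section $x\mapsto(x,y_1)$, where $|y_1|<r'$ is larger than all roots over $|x|\le r$. Hence $\pi_1(Q^\circ)$ is generated by $\pi_1(\Phi)$ and by loops in the section. The map $\pi_1(Q^\circ)\to\pi_1(Q\setminus C)$ is onto, since only a closed submanifold of real codimension $2$ was removed. The section extends over the simply connected disc $\Delta$, so its loops become trivial. Therefore $\pi_1(\Phi)\to\pi_1(Q\setminus C)$ is onto, for the fiber $\Phi$ over any point of $\Delta^\circ$.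

Now look near the point $(-2\alpha,0)$, where the curve is a graph $x=\phi(y)$ and its two points in nearby fibers come together. Choose a small $\delta'>0$, and then $\delta>0$ so small that $|\phi(y)+2\alpha|<\delta'/2$ for $|y|<\delta$ and that $\beta=\{|y|<\delta,\ |x-\phi(y)|<\delta'\}$ lies in $Q$ and meets $C$ only in the graph. Then $\beta\setminus C$ is the product of a disc and a punctured disc, so $\pi_1(\beta\setminus C)=\mathbb{Z}$. Take $\Phi$ over a point $x_0$ with $|x_0+2\alpha|<\delta'/2$, so close to $-2\alpha$ that both punctures satisfy $|y|<\delta$. Then $\Phi\cap\beta$ is the disc $|y|<\delta$ with both punctures, and $\pi_1(\Phi\cap\beta)\to\pi_1(\Phi)$ is an isomorphism. So the surjection $\pi_1(\Phi)\to\pi_1(Q\setminus C)$ factors through $\pi_1(\beta\setminus C)$, and $\pi_1(Q\setminus C)$ is cyclic.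

The curve $C\cap Q$ is parametrized by $t\mapsto(t^2-2\alpha,\ (t^2-3\alpha)t)$ on the set $\{|t^2-2\alpha|<r\}$, injectively except over the node. This set is star-shaped about $0$, being the preimage under squaring of a disc containing $0$. So the smooth locus of $C\cap Q$ is connected and all meridians are conjugate in $\pi_1(Q\setminus C)$. In a cyclic group they are equal.
\end{proof}

\begin{lemma}\label{lem:distinct}
Let $f\colon S\to\mathbb{P}^2$ be a simple cover branched along $C'$, with monodromy $\varphi$. At each node of $C'$ the transpositions $\varphi(m_1)$ and $\varphi(m_2)$ are distinct.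
\end{lemma}

\begin{proof}
Suppose $\varphi(m_1)=\varphi(m_2)=(ij)$. Let $\beta$ be a small ball around the node, where $C'$ is given by $uv=0$. Since $S$ is smooth, removing a curve does not disconnect an open connected subset, so the components of $f^{-1}(\beta)$ correspond to the orbits of the local group. Let $Y$ be the component corresponding to $\{i,j\}$. Over $\beta\setminus C'$ it is the double covering given by the homomorphism $\mathbb{Z}^2\to\mathbb{Z}/2$ sending both $m_1$ and $m_2$ to $1$, and this is the covering on which $w=\sqrt{uv}$ is single-valued. The bounded function $w$ extends to the manifold $Y$ by Riemann's extension theorem. The map $(u,v,w)$ from $Y$ to $Y_0=\{w^2=uv\}$ over $\beta$ is finite and is an isomorphism over $\beta\setminus C'$. The surface $Y_0$ is normal, being a hypersurface with an isolated singularity, so the map is an isomorphism. But $Y_0$ is singular at the origin and $Y$ is smooth.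
\end{proof}

This is the only place where smoothness of $S$ is used, and it cannot be dropped: for any curve $F=0$ of even degree, such as $d_\nu$, the double plane $w^2=F$ has all meridians acting as transpositions.

\begin{proposition}\label{prop:obstruction}
Let $C,C'\in V(d,c,n)$. Suppose that $C$ has a node born from a cusp and that $(\mathbb{P}^2,C)$ is homeomorphic to $(\mathbb{P}^2,C')$. Then there is no simple cover branched along $C'$.
\end{proposition}

\begin{proof}
Let $h\colon(\mathbb{P}^2,C)\to(\mathbb{P}^2,C')$ be a homeomorphism. We first show that $h$ respects local groups. For $p\in C$ choose small balls $\beta_1\subset\beta_2$ around $p$ and $\beta_1'\subset\beta_2'$ around $h(p)$ with $\beta_1'\subset h(\beta_1)\subset\beta_2'\subset h(\beta_2)$. In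
\[
\pi_1(\beta_1'\setminus C')\to\pi_1(h(\beta_1)\setminus C')\to\pi_1(\beta_2'\setminus C')\to\pi_1(h(\beta_2)\setminus C')
\]
the composition of the first two maps and the composition of the last two maps are isomorphisms. So the middle map is onto and injective, and $h$ induces an isomorphism from the local group at $p$ to the local group at $h(p)$.

A nodal-cuspidal curve is a topological manifold at its smooth points and cusps, but not at its nodes, where deleting the point disconnects every small neighborhood. So $h$ maps the node $y_0$ born from a cusp to a node $y_0'$, and smooth points near $y_0$ to smooth points near $y_0'$. At such a smooth point $h$ maps a generator of the local group $\mathbb{Z}$ to a generator. Since the local group at $y_0'$ is abelian, $h_*m_1$ and $h_*m_2$ belong to $\{m_1'^{\pm1},m_2'^{\pm1}\}$, and since they generate $\mathbb{Z}^2$ they belong to different branches. If there were a simple cover branched along $C'$ with monodromy $\varphi'$, then $\varphi'(h_*m_1)\ne\varphi'(h_*m_2)$ by Lemma~\ref{lem:distinct}, a transposition being its own inverse. But $h_*m_1=h_*m_2$ in $\pi_1(\mathbb{P}^2\setminus C')$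 by Lemma~\ref{lem:cyclic}.
\end{proof}

Being born from a cusp is a property of one curve. The next lemma spreads its consequence over a whole connected component.

\begin{lemma}\label{lem:trivial}
If $C$ and $C'$ lie in the same connected component of $V(d,c,n)$, then $(\mathbb{P}^2,C)$ and $(\mathbb{P}^2,C')$ are homeomorphic.
\end{lemma}

\begin{proof}
A connected component is a connected union of finitely many irreducible components, and each of these is the image of a connected complex manifold, namely a resolution of singularities. So it suffices to treat the end points of a $C^\infty$ path $C_t=\{F_t=0\}$, $t\in I=[0,1]$, in $V(d,c,n)$. Call a vector field $\xi$ on an open subset of $\mathbb{P}^2\times I$ \emph{good} if it projects to $\partial/\partial t$ and $\xi(F)=\chi F$ for a $C^\infty$ function $\chi$, where $F$ is a local equation of the family. Multiplying $F$ by a unit does not affect this condition. Good fields exist locally. Off the curves any lift of $\partial/\partial t$ is good. Near a smooth point of $C_{t_0}$, the function $F_t$ is part of a coordinate system $\theta_t$ on the slices, and we take the lift that kills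 $\theta_t$. Near a singular point $z$ of $C_{t_0}$ we have $F_t=\epsilon_t\cdot\psi_0\circ\theta_t$ by Proposition~\ref{prop:smooth}, and the lift that kills $\theta_t$ has $\chi=\xi(\epsilon)/\epsilon$. A partition of unity yields a global good field. Along an integral curve $F$ satisfies a linear differential equation $\dot F=\chi F$, so it vanishes everywhere or nowhere. As $\mathbb{P}^2$ is compact, the flow gives a diffeomorphism of $\mathbb{P}^2$ that carries $C_0$ onto $C_1$.
\end{proof}

\begin{lemma}\label{lem:generic}
A generic projection $f\colon S\to\mathbb{P}^2$ of a smooth surface with irreducible branch curve $C'$ is a simple cover branched along $C'$.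
\end{lemma}

\begin{proof}
Let $A\subset\mathbb{P}^N$ be the center. A line $\ell\subset\mathbb{P}^2$ corresponds to a hyperplane $\Pi\supset A$, and $f^{-1}(\ell)=S\cap\Pi=:\Gamma$. For general $A$ and general $\ell$ the flag $A\subset\Pi$ is general. So $\Gamma$ is a smooth irreducible curve by Bertini's theorem, not a line since $f$ is ramified, and $\Gamma\to\ell$ is given by the pencil of hyperplanes of $\Pi$ through $A$, a general line in the dual space $\Pi^\vee$. The hyperplanes tangent to $\Gamma$ form an irreducible hypersurface $\Gamma^\vee\subset\Pi^\vee$, and a general line meets it only outside any given proper closed subset. By biduality in characteristic $0$, a general member of $\Gamma^\vee$ is tangent to $\Gamma$ at exactly one point. The contact has order exactly $2$: a hyperplane with higher contact contains an osculating plane or is tangent at one of the finitely many flexes, and both families have dimension at most $\dim\Gamma^\vee-1$. So each branch point of $\Gamma\to\ell$ has a single ramification point above it, of index $2$, and a meridian of $C'$ contained in $\ell$ acts as a transposition or trivially. It does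 not act trivially, for then $f$ would be a disjoint union of isomorphisms over a small ball around a point of $C'$. As $C'$ is irreducible, all its meridians are conjugate.
\end{proof}

The conclusion also holds for every projection whose branch divisor $f_*R$ is reduced and irreducible: then the ramification divisor $R$ is a reduced irreducible curve mapping birationally onto $C'$.

\begin{corollary}\label{cor:obstruction}
If $C\in V(d,c,n)$ has a node born from a cusp, then $C$ has property (2) of Theorem~\ref{thm:B}.
\end{corollary}

\begin{proof}
The first assertion of (2) is Proposition~\ref{prop:obstruction}. A curve $C'$ in the connected component of $C$ satisfies its hypothesis by Lemma~\ref{lem:trivial}, so $C'\notin B(d,c,n)$ by Lemma~\ref{lem:generic}.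
\end{proof}

\section{The construction for $\nu=4$}\label{sec:four}

For $\nu=4$ we need an irreducible curve of degree $12$ with $24$ cusps and $12$ nodes, one of them born from a cusp.

\emph{The local move.} Let $\Phi=f+a_{k-1}+\dots+a_0$ be a polynomial in two variables of degree $k$, written as a sum of forms, whose leading form $f$ has distinct linear factors. Then
\[
t^k\Phi(x/t,y/t)=f+ta_{k-1}+\dots+t^ka_0
\]
is a deformation of the ordinary $k$-fold point $f=0$, and for $t\ne0$ its zero set is a shrunken copy of the affine curve $\Phi=0$, with all its singularities. So a $k$-fold point can be traded for the singularities of a curve of degree $k$, which we call a \emph{seed}. For $k=6$ the seed is the dual of a smooth cubic, a sextic with $9$ cusps, dual to the $9$ flexes. Three such seeds give $27>24$ cusps.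

\emph{The base curve.} We need a curve of degree $12$ with three ordinary sixfold points, and we take six conics through $p_1=(1:0:0)$, $p_2=(0:1:0)$, $p_3=(0:0:1)$:
\[
G_i=\alpha_iyz+\beta_ixz+\gamma_ixy,\qquad\alpha_i\beta_i\gamma_i\ne0,\qquad i=1,\dots,6 .
\]
Each $G_i$ meets the triangle $xyz=0$ only in the $p_j$, and off the triangle it is the line $\alpha_iX+\beta_iY+\gamma_iZ=0$ in the coordinates $(X:Y:Z)=(1/x:1/y:1/z)$. So for general coefficients two conics meet in one further point and no three share such a point: the union $C_0$ has $\binom62=15$ nodes. The leading form of $C_0$ at $p_1$ is proportional to $\prod_i(\gamma_iy+\beta_iz)$, a general binary sextic, and the forms at $p_2$ and $p_3$ arise from it by permuting the coordinates.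

\emph{Three difficulties.} First, the leading form $f_j$ at $p_j$ is dictated by $C_0$, so we need a seed with prescribed points at infinity. Second, the equation of $C_0$ at $p_j$ has terms of order greater than $6$. After rescaling they perturb the seed slightly, which would destroy its cusps, and we may correct this only with terms of degree at most $5$. So polynomials of degree $k-1=5$ must already surject onto the Tjurina algebras of the seed. We shall see that this one vanishing, $h^1(\mathcal{J}_{Z(D)}(k-1))=0$, also settles the first difficulty. Third, the corrections must be realized by forms of degree $12$, simultaneously at $p_1,p_2,p_3$ and without disturbing the $15$ nodes. So the $3\cdot21+15=78$ conditions ``$5$-jet at $p_j$, value at a node'' must be independent on the $91$-dimensional space of such forms. This is proved by adding one conic at a time. Forms of degree $2i$ cut out on $G_i\cong\mathbb{P}^1$ divisors of degree $4i$; vanishing to order $i$ at three points and at the $i-1$ new nodes leaves degree $4i-3i-(i-1)=1$, and $h^1(\mathcal{O}_{\mathbb{P}^1}(1))=0$ is what the induction of Lemma~\ref{lem:independent} needs.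

\emph{The outcome.} We have $27$ cusps and $15$ nodes that can be deformed independently. Keep $24$ cusps, turn $3$ cusps into nodes, keep $9$ nodes and smooth the other $6$. The result lies in $V(12,24,12)$ and has three nodes born from cusps.

For larger $\nu$ the degree of the seeds has to grow linearly with $\nu$ (Section~\ref{sec:numbers}), the conics are replaced by nodal curves of higher degree and genus, and up to two lines are added to reach the degree $d_\nu$.

\section{Seeds: duals of nonspecial plane curves}\label{sec:seeds}

A seed should have many cusps and still satisfy $h^1(\mathcal{J}_{Z(D)}(k-1))=0$. Dual curves have many cusps, and for them the obstruction space has a simple form: it turns out to be dual to $H^0(K-L)$, where $L$ is the line bundle defining the original curve. So we dualize plane curves given by a nonspecial complete net.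

We write line bundles on a curve additively. On a smooth curve $E$ of genus $g$ the variety $\operatorname{Pic}^m(E)$ is irreducible of dimension $g$, so a general point of it avoids the image of any variety of dimension less than $g$. We denote by $E^{(m)}$ the variety of effective divisors of degree $m$; it has dimension $m$ and is empty for $m<0$.

\begin{lemma}\label{lem:generalL}
Let $E$ be a smooth curve of genus $g\ge1$ with canonical class $K$. A general $L\in\operatorname{Pic}^{g+2}(E)$ has the following properties.
\begin{enumerate}
\item[(a)] $h^1(L)=0$ and $h^0(L)=3$.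
\item[(b)] $h^0(L-p)=2$ for all $p\in E$.
\item[(c)] $h^0(L-2p)=1$ for all $p\in E$.
\item[(d)] There are finitely many pairs $p\ne p'$ with $h^0(L-p-p')\ge2$, and for these $h^0(L-2p-2p')=0$.
\item[(e)] Every divisor in $|L|$ has at least $g$ distinct points.
\end{enumerate}
\end{lemma}

\begin{proof}
By Riemann--Roch, for $A\ge0$ of degree $m\le2$ we have $h^0(L-A)=3-m+h^0(K-L+A)$, and $\deg(K-L+A)=g-4+m$. So (a), (b), (c) fail only if $L$ is of the form $K-F$, $K+p-F$, $K+2p-F$ with $F\ge0$ of degree $g-4$, $g-3$, $g-2$. These families have dimension at most $g-4$, $g-2$, $g-1$.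

For (d), the pairs in question come from the fiber over $L$ of the map $E\times E\times E^{(g-2)}\to\operatorname{Pic}^{g+2}(E)$, $(p,p',F)\mapsto K+p+p'-F$. The source is empty for $g=1$ and irreducible of dimension $g$ otherwise, so the general fiber is finite. On the fiber, $L-2p-2p'=K-(F+p+p')$. For general $(p,p',F)$ the divisor $F+p+p'$ is a general effective divisor of degree $g=h^0(K)$, and then $h^0(K-F-p-p')=0$. So the closed set where $h^0(K-F-p-p')>0$ has dimension less than $g$.

For (e), the effective divisors of degree $g+2$ with at most $g-1$ distinct points form a finite union of families of dimension at most $g-1$.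
\end{proof}

\begin{proposition}\label{prop:seed}
Let $g\ge1$ and $k=4g+2$. There is an irreducible plane curve $D$ of degree $k$ and geometric genus $g$ whose singularities are $9g$ cusps and $8g(g-1)$ nodes, and which satisfies $h^1(\mathbb{P}^2,\mathcal{J}_{Z(D)}(k-1))=0$.
\end{proposition}

The degrees $k$ that occur are exactly the integers $k\ge6$ with $k\equiv2\pmod4$. For $g=1$ the curve $D$ is the dual of a smooth cubic.

\begin{proof}
Take $E$ and $L$ as in Lemma~\ref{lem:generalL} and put $V=H^0(L)$, so that $|L|=\mathbb{P}(V)$ is a plane. By (c), for each $p\in E$ there is a unique member $\tau(p)\in|L|$ containing $2p$. We shall take $D=\tau(E)$; it is the dual of the image of $E$ under the net $|L|$.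

\emph{The degree of $\tau$.} Let $P^m(L)$ be the bundle of principal parts, with fiber $H^0(L\otimes\mathcal{O}/\mathfrak{m}_p^{m+1})$ at $p$. It has a filtration with quotients $L,\ K+L,\ \dots,\ mK+L$, so $\det P^1(L)=K+2L$ and $\det P^2(L)=3K+3L$. By (a) and (c) the evaluation $V\otimes\mathcal{O}_E\to P^1(L)$ is onto, and its kernel is the line subbundle with fiber $H^0(L-2p)$. Hence $\tau$ is a morphism, the kernel is $\tau^*\mathcal{O}(-1)$, and
\[
H:=\tau^*\mathcal{O}(1)=K+2L,\qquad\deg H=2g-2+2(g+2)=k .
\]

\emph{Local form.} Near a given point of $E$ choose, by (b) and (c), a basis $s_0,s_1,s_2$ of $V$ such that $s_0\ne0$, $x=s_1/s_0$ is a local coordinate and $s_2$ vanishes to order at least $2$ at the point; put $y=s_2/s_0=y(x)$. In the chart $(m,b)\mapsto s_2-ms_1-bs_0$ of $|L|$,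
\[
\tau=(y',\ y-xy'),\qquad d\tau=y''\cdot(1,-x)\,dx .
\]
Here $y''\not\equiv0$ since $1,x,y$ are linearly independent. The determinant of $V\otimes\mathcal{O}_E\to P^2(L)$ is locally the Wronskian of $1,x,y$, which is $y''$. So the ramification divisor $R$ of $\tau$ satisfies
\[
R\sim3K+3L,\qquad\deg R=6(g-1)+3(g+2)=9g .
\]
Where $y''(x_0)\ne0$, the branch of $D$ at $\tau(x_0)$ is smooth with tangent line $b+x_0m=y(x_0)$. This is the pencil $\Pi_p\subset|L|$ of divisors containing the point $p$ with coordinate $x_0$. Note that $\Pi_p=\Pi_{p'}$ for $p\ne p'$ implies $h^0(L-p-p')=2$.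

\emph{Birationality.} If $\tau\colon E\to D$ had degree at least $2$, then for general $p$ there would be $p'\ne p$ with $\tau(p')=\tau(p)$ a smooth point of $D$ and $\tau$ unramified at both points. Then $\Pi_p=\Pi_{p'}$ for infinitely many pairs, contrary to (d). So $\tau$ is the normalization of $D$, and $\deg D=k$.

\emph{Singularities.} The preimages of $\delta\in D$ are the multiple points of the divisor $\delta$. By (e), $\delta$ has degree $g+2$ and at least $g$ distinct points, which leaves three cases.
\begin{itemize}
\item One multiple point, of multiplicity $2$. Then $y''\ne0$ there, so $D$ has a single smooth branch at $\delta$.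
\item One multiple point $p$, of multiplicity $3$. Take $s_1(p)=0$ and $s_2$ with divisor $\delta$. Then $y=\alpha x^3+\cdots$ with $\alpha\ne0$, $\tau=(3\alpha x^2+\cdots,-2\alpha x^3+\cdots)$, and $R$ has multiplicity $1$ at $p$. A branch whose coordinates have orders $2$ and $3$ is a cusp: write it as $(t^2,\ t^3A(t^2)+B(t^2))$ with $A(0)\ne0$ and replace the coordinates $(m,b)$ by $(m,(b-B(m))/A(m))$, after translating and scaling $m$.
\item Two double points $p\ne p'$. There are two smooth branches with tangents $\Pi_p$ and $\Pi_{p'}$. If these were equal, we would have $h^0(L-p-p')=2$ and $h^0(L-2p-2p')>0$, contrary to (d). So $\delta$ is a node.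
\end{itemize}
Thus $R$ is the reduced sum of the preimages of the cusps, there are $9g$ cusps, and by the genus formula there are $\frac{(k-1)(k-2)}2-g-9g=2g(4g+1)-10g=8g(g-1)$ nodes.

\emph{Cohomology.} Let $\mathcal{J}_{Z/D}$ be the ideal of $Z=Z(D)$ in $\mathcal{O}_D$. The sequence $0\to\mathcal{O}(-1)\to\mathcal{J}_Z(k-1)\to\mathcal{J}_{Z/D}(k-1)\to0$ and $h^1(\mathcal{O}(-1))=h^2(\mathcal{O}(-1))=0$ give $h^1(\mathcal{J}_Z(k-1))=h^1(\mathcal{J}_{Z/D}(k-1))$. At a node with preimages $p,p'$ the ideal $\mathcal{J}_{Z/D}$ is the maximal ideal, which equals $\tau_*\mathcal{O}_E(-p-p')$. At a cusp $(t^2,t^3)$ with preimage $p$ it is generated by $t^3$ and $t^4$ over $\mathbb{C}\{t^2,t^3\}$, so it equals $t^3\mathbb{C}\{t\}=\tau_*\mathcal{O}_E(-3p)$. Let $\Delta$ be the conductor divisor, equal to $p+p'$ at a node and $2p$ at a cusp. Adjunction gives $K\sim(k-3)H-\Delta$. Therefore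
\[
\mathcal{J}_{Z/D}(k-1)=\tau_*\mathcal{O}_E\big((k-1)H-\Delta-R\big)\cong\tau_*\mathcal{O}_E(K+2H-R).
\]
Since $\tau$ is finite, Serre duality on $E$ yields
\[
h^1(\mathcal{J}_Z(k-1))=h^0(R-2H)=h^0(3K+3L-2K-4L)=h^0(K-L)=h^1(L)=0 .\qedhere
\]
\end{proof}

For $g\le3$ the last vanishing follows from $\deg(K-L)=g-4<0$. For $g\ge4$ it does not follow from the degree, and it is the nonspeciality of $L$ that is used.

\begin{definition}\label{def:admissible}
Fix $g\ge1$ and $k=4g+2$. A binary form $f$ of degree $k$ is \emph{admissible} if it has $k$ distinct linear factors and there is a polynomial $a^0$ of degree at most $k-1$ such that $\Phi=f+a^0$ is irreducible, the singularities of the affine curve $\Phi=0$ are $9g$ cusps and $8g(g-1)$ nodes, and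
\begin{equation}\label{eq:seedonto}
\mathbb{C}[x,y]_{\le k-1}\to\bigoplus_{z\in\operatorname{Sing}\{\Phi=0\}}T_z\quad\text{is onto.}
\end{equation}
\end{definition}

Admissibility is preserved by scalars and by linear changes of $x,y$. So it makes sense for the leading form of a plane curve at a $k$-fold point $p$, which is a form on $T_p\mathbb{P}^2$ defined up to a scalar.

\begin{corollary}\label{cor:admissible}
The admissible forms contain a nonempty Zariski open subset of the projective space of binary forms of degree $k$.
\end{corollary}

\begin{proof}
Let $\ell$ be the line at infinity and $V_k=V(k,9g,8g(g-1))$. Let $\mathcal{D}\subset V_k$ be the set of curves $D'$ that meet $\ell$ in $k$ distinct points and satisfy $h^1(\mathcal{J}_{Z(D')}(k-1))=0$. Such a $D'$ is smooth along $\ell$, so by \eqref{eq:h1} the admissible forms are the image of the restriction map $\rho\colon\mathcal{D}\to|\mathcal{O}_\ell(k)|$. The set $\mathcal{D}$ is Zariski open in $V_k$: the schemes $Z(D')$ form a finite family of constant length over the reduced variety $V_k$, hence a flat one, and surjectivity in \eqref{eq:h1} is an open condition on a map of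 vector bundles. After a projective transformation, the curve $D=\{F=0\}$ of Proposition~\ref{prop:seed} lies in $\mathcal{D}$. Since $\ell$ misses $Z=Z(D)$, there is an exact sequence
\[
0\to\mathcal{J}_Z(k-1)\to\mathcal{J}_Z(k)\to\mathcal{O}_\ell(k)\to0 .
\]
It shows that $h^1(\mathcal{J}_Z(k))=0$ and that $H^0(\mathcal{J}_Z(k))\to H^0(\mathcal{O}_\ell(k))$ is onto. By Proposition~\ref{prop:smooth}, $\mathcal{D}$ is smooth at $D$ with tangent space $H^0(\mathcal{J}_Z(k))/\mathbb{C}F$, and so $\rho$ is a submersion at $D$. The image of $\rho$ is constructible by Chevalley's theorem and contains a nonempty open set in the classical topology. Hence it is Zariski dense and contains a nonempty Zariski open set.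
\end{proof}

\section{The base curve}\label{sec:base}

We now generalize the net of conics through three points. Two of its features mattered: on each member the residual line bundle has $h^1=0$, and the members move enough to make the tangent directions at each base point general. Both hold for nodal curves of given degree and genus through as many general points as leave two free parameters.

Fix integers
\begin{equation}\label{eq:data}
g\ge1,\quad k=4g+2,\quad e\ge2,\quad0\le h\le\tfrac{(e-1)(e-2)}2,\quad q=3e+h-3,\quad l\ge0,\quad d=ke+l .
\end{equation}
By Severi's theorem the bounds on $h$ ensure that there is an irreducible nodal curve $G_0$ of degree $e$ and geometric genus $h$. We use the same letter for a curve and its equation. Let $\pi\colon\tilde G\to G_0$ be the normalization, $H$ the pullback of a line and $\Sigma$ the sum of the preimages of the nodes. By adjunction $N:=eH-\Sigma\sim K_{\tilde G}+3H$, so $\deg N=3e+2h-2$.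

\begin{lemma}\label{lem:pencil}
For general $p_1,\dots,p_q\in\tilde G$ and $P=\sum p_j$, the bundle $N-P$ has degree $h+1$, satisfies $h^1(N-P)=0$ and $h^0(N-P)=2$, and is base point free.
\end{lemma}

\begin{proof}
The degree is $3e+2h-2-q=h+1$. Every class of degree $q\ge h$ is effective by Riemann--Roch, so $P\mapsto N-P$ maps the irreducible variety $\tilde G^q$ onto $\operatorname{Pic}^{h+1}(\tilde G)$, and it suffices to treat a general $M\in\operatorname{Pic}^{h+1}(\tilde G)$. If $h^1(M)>0$, then $M=K_{\tilde G}-F$ with $F\ge0$ of degree $h-3$. If $h^1(M)=0$ and $x$ is a base point, then $h^0(M-x)=2>\chi(M-x)=1$, so $M=K_{\tilde G}+x-F$ with $F\ge0$ of degree $h-2$. These families are empty or of dimension at most $h-1$.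
\end{proof}

Fix such points, distinct and not in $\Sigma$, and regard them also as smooth points of $G_0$. Let $W$ be the germ at $G_0$ of the set of curves $G'$ of degree $e$ with $\lambda_z(G')=0$ at all nodes $z$ of $G_0$ and $G'(p_j)=0$ for all $j$. By Lemma~\ref{lem:differential} the differentials of these equations are the evaluations at the points of the reduced set $Y_0=\operatorname{Sing}G_0\cup P$. The ideal of a node in $\mathcal{O}_{G_0}$ is the direct image of the ideal of its two preimages, so there is an exact sequence
\begin{equation}\label{eq:Wseq}
0\to\mathcal{O}\to\mathcal{J}_{Y_0}(e)\to\pi_*\mathcal{O}_{\tilde G}(N-P)\to0 ,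
\end{equation}
and $h^1(\mathcal{J}_{Y_0}(e))=h^1(N-P)=0$. By \eqref{eq:h1} the differentials are independent. So $W$ is smooth with tangent space $H^0(\mathcal{J}_{Y_0}(e))/\mathbb{C}G_0=H^0(N-P)$, of dimension $2$. We take for $W$ a small ball centered at $0$, with equations $G_w$ holomorphic in $w\in W$. As in the proof of Proposition~\ref{prop:smooth}, each $G_w$ is irreducible and nodal of genus $h$; it is smooth at the $p_j$. Independence of the evaluations persists when the nodes move slightly, so the sequence \eqref{eq:Wseq} for $G_w$ gives
\begin{equation}\label{eq:Nw}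
h^1(N_w-P)=0\qquad\text{for all }w\in W,
\end{equation}
where $N_w$ is the analogue of $N$ on the normalization of $G_w$.

An arc $w(t)$ in $W$ with $w(0)=0$ has an expansion $G_{w(t)}=G_0+tG^1+O(t^2)$. If its tangent vector is $s\in H^0(N-P)\setminus\{0\}$, then
\begin{equation}\label{eq:divG1}
\operatorname{div}(\pi^*G^1)=\operatorname{div}(s)+P+\Sigma .
\end{equation}

\begin{lemma}\label{lem:generalposition}
For $(w_1,\dots,w_k)\in W^k$ outside a set of measure zero:
\begin{enumerate}
\item[(1)] any two of the curves $G_{w_i}$ meet in $e^2$ distinct points, hence transversally and at smooth points of both;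
\item[(2)] no three of them share a point outside $P$;
\item[(3)] for every $j$ the leading form of $G_{w_1}\cdots G_{w_k}$ at $p_j$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
A proper analytic subset of a connected manifold has measure zero and connected complement. We show that each condition fails only on such a subset.

(1) By B\'ezout's theorem a pair $(w,w')$ is bad exactly when there is a point where $G_w=G_{w'}=0$ and the differentials of the two equations are dependent. So the bad pairs are the image of an analytic subset of $W^2\times\mathbb{P}^2$ under the proper projection to $W^2$, and they form an analytic set by Remmert's theorem. It suffices to find one good pair. The base point free pencil $|N-P|$ defines a nonconstant map $\tilde G\to\mathbb{P}^1$, whose general fiber is reduced and avoids $P$ and $\Sigma$. Let $s$ define such a fiber and let $w(t)$ be an arc with tangent $s$. By \eqref{eq:divG1} the divisor of $\pi^*G^1$ is reduced of degree $e^2$. So $\pi^*G_{w(t)}=t(\pi^*G^1+O(t))$ has $e^2$ simple zeros on $\tilde G$ for small $t\ne0$. They give $e^2$ distinct points of the plane provided that none lies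 over a node of $G_0$. At such a node $z$, Lemma~\ref{lem:versal} with $\lambda_z=0$ gives
\[
G_{w(t)}=\epsilon_t\cdot(X+tA)(Y+tB),
\]
where $X,Y$ are coordinates centered at $z$ and $A,B$ are holomorphic in $X,Y,t$. Modulo $XY$ we have $G^1=\epsilon_0(A_0Y+B_0X)$ with $A_0=A|_{t=0}$, $B_0=B|_{t=0}$. Since $\pi^*G^1$ has simple zeros at both preimages of $z$, the restrictions $\epsilon_0A_0Y$ to $X=0$ and $\epsilon_0B_0X$ to $Y=0$ have simple zeros, that is, $A_0(z)B_0(z)\ne0$. Hence
\begin{equation}\label{eq:nodemoves}
G_{w(t)}(z)=t^2\,\epsilon_t(z)\,A(z,t)\,B(z,t)\ne0\qquad\text{for small }t\ne0 ,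
\end{equation}
and $(0,w(t))$ is a good pair.

(2) No point $y\notin P$ lies on all curves $G_w$. For a smooth point $y$ of $G_0$, differentiating $G_w(y)=0$ and using \eqref{eq:divG1} would make $y$ a base point of $N-P$. For a node of $G_0$ use \eqref{eq:nodemoves}. Let $\mathcal{G}\subset W^2$ be the connected open set of good pairs. Over $\mathcal{G}$ the points $y_i(w,w')$ of $(G_w\cap G_{w'})\setminus P$ are locally holomorphic by the implicit function theorem. So the set of $(w,w',w'')\in\mathcal{G}\times W$ for which some $y_i$ lies on $G_{w''}$ is analytic, with local equation $\prod_iG_{w''}(y_i(w,w'))=0$. If this set were everything, then for a fixed good pair the product would vanish identically in $w''$. On the connected manifold $W$ one factor would then vanish identically, and the point $y_i$ would lie on all curves of the family.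

(3) Let $\tau_j\colon W\to\mathbb{P}(T_{p_j}\mathbb{P}^2)=\mathbb{P}^1$ send $w$ to the tangent direction of $G_w$ at $p_j$. Take affine coordinates $X,Y$ centered at $p_j$ in which $G_0$ has linear part $Y$, and let $s$ be as in (1). By \eqref{eq:divG1}, $G^1$ restricted to $G_0$ vanishes to order exactly $1$ at $p_j$, so its linear part is $aX+bY$ with $a\ne0$. The linear part of $G_{w(t)}$ is $taX+(1+tb)Y+O(t^2)$, so $\tau_j$ is a submersion at $0$. Hence the image of $\tau_j^k\colon W^k\to(\mathbb{P}^1)^k$ contains a nonempty open set. By Corollary~\ref{cor:admissible} the $k$-tuples of directions whose product form is not admissible lie in a proper algebraic subset of $(\mathbb{P}^1)^k$. Its preimage in $W^k$ is a proper analytic subset.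
\end{proof}

Fix $G_i=G_{w_i}$ as in Lemma~\ref{lem:generalposition} and $l$ general lines $L_1,\dots,L_l$, and put
\[
F_0=G_1\cdots G_k\,L_1\cdots L_l,\qquad C_0=\{F_0=0\},\qquad\deg C_0=d .
\]
The singular points of $C_0$ are ordinary $k$-fold points $p_1,\dots,p_q$ and a finite set $X$ of nodes. Let $Z_0$ be the scheme with ideal $\mathfrak{m}^k$ at each $p_j$ and $\mathfrak{m}$ at each $x\in X$.

\begin{lemma}\label{lem:independent}
$h^1(\mathbb{P}^2,\mathcal{J}_{Z_0}(d))=0$.
\end{lemma}

\begin{proof}
For an ideal sheaf $\mathcal{J}$ and a curve $G$ of degree $e$, multiplication by the equation of $G$ gives the \emph{residual sequence}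
\[
0\to(\mathcal{J}:G)(m-e)\to\mathcal{J}(m)\to(\mathcal{J}\mathcal{O}_G)(m)\to0 .
\]
Let $C^{(i)}=G_1\cup\dots\cup G_i$, and let $\mathcal{J}^{(i)}$ be the ideal equal to $\mathfrak{m}^i$ at the $p_j$, to $\mathfrak{m}$ at the other singular points of $C^{(i)}$, and to $\mathcal{O}$ elsewhere. We prove $h^1(\mathcal{J}^{(i)}(ie))=0$ by induction, starting from $h^1(\mathcal{O})=0$ for $i=0$.

We claim $\mathcal{J}^{(i)}:G_i=\mathcal{J}^{(i-1)}$. At $p_j$ the equation of $G_i$ has order $1$, so $\mathfrak{m}^i:G_i=\mathfrak{m}^{i-1}$. At the other singular points of $C^{(i)}$ on $G_i$ we have $\mathfrak{m}:G_i=\mathcal{O}$, and these points are not singular on $C^{(i-1)}$: a singular point of $C^{(i-1)}$ outside $P$ is a node of some $G_{i'}$ or lies on two of the curves, and it is not on $G_i$ by Lemma~\ref{lem:generalposition}(1),(2). Off $G_i$ nothing changes.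

By the same lemma, $C^{(i-1)}$ cuts out on the normalization $\pi_i\colon\tilde G_i\to G_i$ the divisor $(i-1)P+Y\sim(i-1)eH$, where $Y$ is reduced and disjoint from $P$ and from the preimage $\Sigma_i$ of the nodes. The third term of the sequence is
\[
\pi_{i*}\mathcal{O}_{\tilde G_i}(ieH-iP-Y-\Sigma_i)\cong\pi_{i*}\mathcal{O}_{\tilde G_i}(eH-\Sigma_i-P)=\pi_{i*}\mathcal{O}_{\tilde G_i}(N_{w_i}-P),
\]
which has $h^1=0$ by \eqref{eq:Nw}. This completes the induction step.

Then add the lines one at a time. When a general line $L$ is added to a curve of degree $a$, the new singular points are $a$ distinct smooth points of the old curve. The residual ideal is that of the old curve, and the third term is $\mathcal{O}_L(a+1-a)=\mathcal{O}_L(1)$, which has $h^1=0$.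
\end{proof}

\section{Gluing the seeds into the base curve}\label{sec:gluing}

Choose affine coordinates such that all $p_j$ and all points of $X$ are at finite distance, and identify forms of degree $d$ with polynomials of degree at most $d$. Let $f_j$ be the leading form of $F_0$ at $p_j$. It is admissible, because the lines do not pass through $p_j$. Let $\Phi_j=f_j+a_j^0\in\mathbb{C}[\xi_1,\xi_2]$ be as in Definition~\ref{def:admissible}.

A \emph{site} is a singular point $z$ of one of the curves $\Phi_j=0$, remembered together with $j$, or a point $x\in X$. It is \emph{cuspidal} if it is a cusp of some $\Phi_j=0$ and \emph{nodal} otherwise. A \emph{prescription} assigns to each cuspidal site one of the words ``cusp'', ``node'', ``smooth'', and to each nodal site one of the words ``node'', ``smooth''.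

\begin{proposition}\label{prop:gluing}
Consider a prescription such that for each line $L_i$ some point of $L_i\cap G_1$ is marked ``smooth''. Then there is an irreducible curve $C$ of degree $d$ whose singular points are one cusp for each site marked ``cusp'' and one node for each site marked ``node''. The nodes belonging to cuspidal sites are born from cusps, and $h^1(\mathcal{J}_{Z(C)}(d))=0$.
\end{proposition}

The condition on the lines serves only to make $C$ irreducible.

\begin{proof}
\emph{Step 1: the family.} By Lemma~\ref{lem:independent} and \eqref{eq:h1}, the map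
\[
H^0(\mathcal{O}(d))\to\bigoplus_j\mathcal{O}/\mathfrak{m}_{p_j}^k\oplus\mathbb{C}^X
\]
is onto; fix a linear section $\sigma$. Let $t\in\mathbb{C}$, $b\in\mathbb{C}^X$ and $a=(a_j)$ with $a_j=\sum_{|\gamma|\le k-1}a_{j,\gamma}\xi^\gamma$. Let $\sigma_t(a,b)$ be the value of $\sigma$ on the datum whose jet at $p_j$ has Taylor coefficients $t^{k-|\gamma|}a_{j,\gamma}$ and whose value at $x\in X$ is $b_x$. Put
\[
F_{t,a,b}=F_0+\sigma_t(a,b),\qquad\Psi_j(t,a,b)(\xi)=t^{-k}F_{t,a,b}(p_j+t\xi).
\]
Denote by $\operatorname{coef}_\gamma$ the Taylor coefficients at $p_j$. The weights $t^{k-|\gamma|}$ are chosen so that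
\[
\Psi_j=f_j+a_j+\sum_{|\gamma|>k}t^{|\gamma|-k}\operatorname{coef}_\gamma(F_0)\,\xi^\gamma+\sum_{|\gamma|\ge k}t^{|\gamma|-k}\operatorname{coef}_\gamma(\sigma_t(a,b))\,\xi^\gamma .
\]
This is a polynomial in $t,a,b,\xi$, of degree at most $d$ in $\xi$, so $\Psi_j$ is defined for $t=0$ as well. All weights have positive exponent, so $\sigma_0(a,b)=\sigma(0,b)$ does not depend on $a$. Hence
\begin{equation}\label{eq:t0}
F_{0,a,b}=F_0+\sigma(0,b),\qquad\Psi_j(0,a,0)=f_j+a_j,\qquad\Psi_j(0,a^0,0)=\Phi_j .
\end{equation}

\emph{Step 2: solving for the prescription.} Apply Lemma~\ref{lem:versal} to the polynomials of degree at most $d$ near $\Phi_j$ at each site $z$, and near $F_0$ at each site $x\in X$, with pairwise disjoint neighborhoods $U_z$ in the $\xi$-plane of $p_j$ and pairwise disjoint $U_x\subset\mathbb{P}^2$ whose closures avoid the $p_j$. Near $(0,a^0,0)$ define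
\[
\Lambda(t,a,b)=\Big(\big(\lambda_z(\Psi_j(t,a,b))\big)_{j,z},\ \big(\lambda_x(F_{t,a,b})\big)_{x\in X}\Big),\qquad\Lambda(0,a^0,0)=0 .
\]
We compute the derivative in $(a,b)$ at $(0,a^0,0)$ from \eqref{eq:t0} and Lemma~\ref{lem:differential}. The $a$-derivative of the first block is, up to isomorphisms, the direct sum over $j$ of the maps \eqref{eq:seedonto}, so it is onto. The $a$-derivative of the second block is $0$. The $b$-derivative of the second block is an isomorphism, since $\sigma(0,\dot b)$ has value $\dot b_x$ at $x$. The matrix is block triangular, so the derivative is onto. Consequently $(t,a,b)\mapsto(t,\Lambda)$ is a submersion at $(0,a^0,0)$ and has a local section, and $\Lambda(t,\cdot)$ is a submersion at all nearby points.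

Choose $t_\mu\to0$ with $t_\mu\ne0$, and values $\eta_\mu\to0$ as follows. At a cuspidal site the component of $\eta_\mu$ is $0$ for ``cusp'', $(-3\alpha_\mu^2,2\alpha_\mu^3)$ with $\alpha_\mu\ne0$ for ``node'', and a point with $4u^3+27v^2\ne0$ for ``smooth''. At a nodal site it is $0$ for ``node'' and nonzero for ``smooth''. The local section gives $(a_\mu,b_\mu)\to(a^0,0)$ with $\Lambda(t_\mu,a_\mu,b_\mu)=\eta_\mu$. Put $F_\mu=F_{t_\mu,a_\mu,b_\mu}$ and $\Psi_{j,\mu}=\Psi_j(t_\mu,a_\mu,b_\mu)$, so that $F_\mu\to F_0$ and $\Psi_{j,\mu}\to\Phi_j$. We show that $C_\mu=\{F_\mu=0\}$ has the required properties for large $\mu$.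

In $U_x$ and in $p_j+t_\mu U_z$ the curve $C_\mu$ has exactly the prescribed singularity. Consider a cuspidal site marked ``node''. The polydisc $D$ of Lemma~\ref{lem:versal} contains a polydisc with radii $r,r'$ such that $5r^3<r'^2$. For $2|\alpha_\mu|<r$ and $|x|\le r$ we have $|(x-\alpha_\mu)^2(x+2\alpha_\mu)|\le(\tfrac32r)^2\cdot2r<r'^2$. By \eqref{eq:alpha} the preimage of this polydisc under $\theta$, carried over by $\xi\mapsto p_j+t_\mu\xi$, is a neighborhood $Q$ as in Definition~\ref{def:born}.

\emph{Step 3: there are no other singularities.} We know $F_\mu$ at the scale $|t_\mu|$ near $p_j$ and at the scale $1$ away from $p_j$, but not directly in between. Counting critical points closes this gap. The partial derivatives of $f_j$ have no common linear factor, since by Euler's formula such a factor would be a multiple factor of $f_j$. They are the lowest forms of the partial derivatives of $F_0$ at $p_j$, so $p_j$ is a critical point of $F_0$ of multiplicity $(k-1)^2$. Let $\Omega_j$ be small disjoint balls around the $p_j$, disjoint from the $U_x$, such that $p_j$ is the only critical point of $F_0$ in $\overline{\Omega}_j$.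 By conservation of number $F_\mu$ has exactly $(k-1)^2$ critical points in $\Omega_j$. The partial derivatives of $f_j$ are also the highest forms of the partial derivatives of $\Phi_j$, which therefore have no common zero at infinity; by B\'ezout's theorem $\Phi_j$ has exactly $(k-1)^2$ critical points in $\mathbb{C}^2$. Surround them by small disjoint closed balls, contained in $U_z$ if the critical point is a site $z$, and free of zeros of $\Phi_j$ otherwise. By conservation of number $\Psi_{j,\mu}$ has $(k-1)^2$ critical points in the union of these balls. The map $\xi\mapsto p_j+t_\mu\xi$ sends them to critical points of $F_\mu$ in $\Omega_j$ of the same multiplicities, so these are all of them. A singular point of $C_\mu$ in $\Omega_j$ is a critical point with value $0$, so it lies in some $p_j+t_\mu U_z$. Finally, on the compact set $\mathbb{P}^2\setminus(\bigcup\Omega_j\cup\bigcup U_x)$ the homogeneous partial derivatives of $F_0$ have no common zero, so the same holds for $F_\mu$.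

\emph{Step 4: $h^1(\mathcal{J}_{Z(C_\mu)}(d))=0$.} Fix $\mu$. The derivatives of $F_{t_\mu,a,b}$ in $(a,b)$ are the polynomials $\sigma_{t_\mu}(\dot a,\dot b)\in H^0(\mathcal{O}(d))$. Each singular point $z'$ of $C_\mu$ belongs to exactly one site, and different singular points belong to different sites. By Lemma~\ref{lem:differential}, the map $(\dot a,\dot b)\mapsto\big([\sigma_{t_\mu}(\dot a,\dot b)]\big)_{z'}\in\bigoplus T_{z'}$ is the composition of the differential of $\Lambda(t_\mu,\cdot)$, the projection to the sites that carry a singular point, and the direct sum of the surjections $\beta$; the rescaling by $t_\mu\ne0$ only identifies Tjurina algebras. All three maps are onto, so \eqref{eq:h1} applies.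

\emph{Step 5: irreducibility.} Suppose that $F_\mu=F'_\mu F''_\mu$ with forms of positive degree for infinitely many $\mu$. Passing to a subsequence and rescaling the factors, we may assume that the degrees are constant and $F'_\mu\to F'_0$, $F''_\mu\to F''_0$ with $F'_0F''_0=F_0$. So the components of $C_0$ are distributed between $F'_0$ and $F''_0$.

Suppose first that exactly $m$ of the $G_i$ divide $F'_0$, with $0<m<k$. The idea is that the factorization survives rescaling at $p_1$ and factors $\Phi_1$. Take a vector $v$ with $f_1(v)\ne0$. The functions $F_0,F'_0,F''_0$ restricted to the line $\zeta\mapsto p_1+\zeta v$ vanish at $\zeta=0$ to orders exactly $k,m,k-m$. Choose $\delta>0$ such that they have no other zero in $|\zeta|\le\delta$. For large $\mu$ the restrictions of $F_\mu,F'_\mu,F''_\mu$ have exactly $k,m,k-m$ zeros in $|\zeta|<\delta$. The polynomial $\zeta\mapsto\Phi_1(\zeta v)$ has degree exactly $k$; let its zeros lie in $|\zeta|<R$. Then $\Psi_{1,\mu}(\zeta v)$ has $k$ zeros in $|\zeta|<R$, so all $k$ zeros of $F_\mu(p_1+\zeta v)$ in $|\zeta|<\delta$ satisfy $|\zeta|<R|t_\mu|$, and with them those of the two factors.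 Let $A'_\mu(\xi)$ and $A''_\mu(\xi)$ be the multiples of $F'_\mu(p_1+t_\mu\xi)$ and $F''_\mu(p_1+t_\mu\xi)$ whose largest coefficient has modulus $1$. On a subsequence $A'_\mu\to A'\ne0$ and $A''_\mu\to A''\ne0$. Since $A'_\mu A''_\mu$ is a scalar multiple of $\Psi_{1,\mu}\to\Phi_1\ne0$, the product $A'A''$ is a nonzero multiple of $\Phi_1$. As $\Phi_1$ is irreducible, $A'$ or $A''$ is a nonzero constant. But both $A'_\mu(\zeta v)$ and $A''_\mu(\zeta v)$ have a zero in $|\zeta|<R$, which is incompatible with uniform convergence on $|\zeta|\le R$ to a nonzero constant.

So all $G_i$ divide one factor, say $F'_0$, and $F''_0$ is a nonempty product of lines; this is impossible if $l=0$. Let $L_i$ divide $F''_0$ and let $x\in L_i\cap G_1$ be marked ``smooth''. Then $x$ is an isolated common zero of $F'_0$ and $F''_0$. By conservation of number $F'_\mu$ and $F''_\mu$ have a common zero in $U_x$, which is a singular point of $C_\mu$. This contradicts the prescription.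
\end{proof}

\section{Counting and the choice of parameters}\label{sec:numbers}

\subsection{The numerical conditions}
There are $9gq$ cuspidal sites. Let $\delta^*$ be the number of all sites.

\begin{lemma}\label{lem:count}
$\dfrac{d(d-3)}2-\delta^*=k(h-1)+q(k-1+g)-l$.
\end{lemma}

\begin{proof}
The set $X$ consists of the nodes of the $G_i$, the points of $G_i\cap G_{i'}$ outside $P$, and the points where a line meets another component:
\[
|X|=k\Big[\tfrac{(e-1)(e-2)}2-h\Big]+\tbinom k2(e^2-q)+lke+\tbinom l2 .
\]
Each $p_j$ contributes $\frac{(k-1)(k-2)}2-g=\binom k2-(k-1+g)$ sites. Adding up,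
\[
\delta^*=k\,\tfrac{(e-1)(e-2)}2+\tbinom k2e^2-kh-q(k-1+g)+lke+\tbinom l2 .
\]
Now $k\frac{(e-1)(e-2)}2+\binom k2e^2=\frac{k^2e^2-3ke}2+k$, and $\frac{d(d-3)}2=\frac{k^2e^2-3ke}2+lke+\frac{l^2-3l}2$ for $d=ke+l$. Subtracting and using $\frac{l^2-3l}2-\binom l2=-l$ gives the formula.
\end{proof}

\begin{proposition}\label{prop:numbers}
Let $\nu\ge4$ and $d=d_\nu$. Suppose there are integers $g\ge1$, $k=4g+2$, $e\ge2$, $l\ge0$ and $q$ with
\begin{align}
&ke+l=d,\qquad9gq>c_\nu,\label{eq:N1}\\
&3e-3\le q\le\tfrac{e(e+3)}2-2,\label{eq:N2}\\
&(9gq-c_\nu)+3q+2k+3l\le\tfrac52d.\label{eq:N3}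
\end{align}
Then Theorem~\ref{thm:B} holds for $\nu$.
\end{proposition}

\begin{proof}
Put $h=q+3-3e$. Since $\frac{(e-1)(e-2)}2+3e-3=\frac{e(e+3)}2-2$, condition \eqref{eq:N2} says $0\le h\le\frac{(e-1)(e-2)}2$, so we have data \eqref{eq:data}.

We claim that \eqref{eq:N3} is equivalent to $\delta^*\ge c_\nu+n_\nu+l$. By Lemma~\ref{lem:count} and \eqref{eq:identities} the latter means $k(h-1)+q(k-1+g)\le c_\nu-\frac d2$. Substituting $h-1=q+2-3e$, the left side becomes $q(2k-1+g)+2k-3ke$. Here $2k-1+g=9g+3$ and $ke=d-l$, so the inequality reads $9gq+3q+2k-3d+3l\le c_\nu-\frac d2$, which is \eqref{eq:N3}.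

Let $c,n$ be as in Theorem~\ref{thm:B}. Mark $c$ cuspidal sites ``cusp''. Since $9gq>c_\nu\ge c$, a cuspidal site $z_0$ is left over. Choose a point $x_i\in L_i\cap G_1$ for each line. The number of unmarked sites other than $x_1,\dots,x_l$ is
\[
\delta^*-c-l\ge c_\nu+n_\nu-c\ge n\ge1 ,
\]
and $z_0$ is among them. Mark $n$ of them ``node'', including $z_0$, and mark all remaining sites ``smooth''. Proposition~\ref{prop:gluing} yields $C\in V(d,c,n)$ with $h^1(\mathcal{J}_{Z(C)}(d))=0$ and with a node born from a cusp. Property (1) follows from Proposition~\ref{prop:smooth}, where for $(c,n)=(c_\nu,n_\nu)$ the dimension is $\frac{d(d+3)}2-\frac{d(d-2)}2=\frac52d$ by \eqref{eq:identities}. Property (2) follows from Corollary~\ref{cor:obstruction}.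
\end{proof}

The conditions confine $k$ to a window. From \eqref{eq:N3} we get $3q\le\frac52d$, and with $9gq>c_\nu=d(\nu-2)$ this forces $9g>\frac65(\nu-2)$, that is, $k-2>\frac8{15}(\nu-2)$. So seeds of bounded degree cannot suffice. On the other side, $\frac{4c_\nu}{9(k-2)}<q<\frac{e(e+3)}2$ with $e\le d/k$ bounds $k$ by roughly $\frac98\nu$. The factorization $d=\nu(\nu-1)$ suggests taking $k$ near $\nu$ and $e$ near $\nu-1$, and lines make up for the constraint $k\equiv2\pmod4$.

\subsection{The parameters}
We always take $q=\lfloor c_\nu/9g\rfloor+1$, so that
\begin{equation}\label{eq:q}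
\frac{c_\nu}{9g}<q\le\frac{c_\nu}{9g}+1,\qquad0<9gq-c_\nu\le9g .
\end{equation}

\emph{The cases $4\le\nu\le8$.} Take $g=1$, $k=6$. The following table lists $e,l$ with $6e+l=d$, the value $q=\lfloor c_\nu/9\rfloor+1$, the two bounds in \eqref{eq:N2}, and the two sides of \eqref{eq:N3}.

\begin{center}
\begin{tabular}{c|cc|ccc|cc|cc}
$\nu$ & $d$ & $c_\nu$ & $e$ & $l$ & $q$ & $3e-3$ & $\frac{e(e+3)}2-2$ & $(9q-c_\nu)+3q+12+3l$ & $\frac52d$\\
\hline
4 & 12 & 24 & 2 & 0 & 3 & 3 & 3 & $3+9+12+0=24$ & 30\\
5 & 20 & 60 & 3 & 2 & 7 & 6 & 7 & $3+21+12+6=42$ & 50\\
6 & 30 & 120 & 5 & 0 & 14 & 12 & 18 & $6+42+12+0=60$ & 75\\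
7 & 42 & 210 & 7 & 0 & 24 & 18 & 33 & $6+72+12+0=90$ & 105\\
8 & 56 & 336 & 9 & 2 & 38 & 24 & 52 & $6+114+12+6=138$ & 140
\end{tabular}
\end{center}

\emph{The case $\nu\ge9$.} Let $j\in\{-1,0,1,2\}$ with $j\equiv\nu-2\pmod4$, so that $\nu\ge10+j$, and put
\[
k=\nu-j,\qquad g=\tfrac{\nu-2-j}4,\qquad e=\nu+j-1,\qquad l=j(j-1)\in\{0,2\}.
\]
Then $ke=\nu(\nu-1)-j(j-1)$, which together with \eqref{eq:q} gives \eqref{eq:N1}. We have $k\le\nu+1$ and $7\le e\le\nu+1$. Moreover
\[
\frac{c_\nu}{9g}=\frac49\,d\rho,\qquad\rho=\frac{\nu-2}{\nu-2-j},\qquad\frac{\nu-2}{\nu-1}\le\rho\le\frac54 .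
\]
The lower bound for $\rho$ holds because $j\ge-1$. For the upper bound, $\rho\le1$ if $j\le0$, $\rho\le\frac98$ if $j=1$ (where $\nu\ge11$), and $\rho\le\frac{10}8$ if $j=2$ (where $\nu\ge12$).

\emph{Condition \eqref{eq:N3}.} Since $9g+2k=\frac{17k-18}4\le\frac{17\nu-1}4$, the left side is by \eqref{eq:q} at most
\[
\frac{17\nu-1}4+\Big(\frac43\,d\rho+3\Big)+6\le\frac{17\nu+35}4+\frac53\,d .
\]
This is at most $\frac52d$ if and only if $51\nu+105\le10d$, which holds because $10d\ge80\nu$ and $29\nu\ge105$.

\emph{Lower bound in \eqref{eq:N2}.} We have $q>\frac49\nu(\nu-2)\ge4(\nu-2)\ge3\nu\ge3e-3$.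

\emph{Upper bound in \eqref{eq:N2}.} We first show $d\rho\le e(e+2)$ in each of the four cases:
\begin{align*}
j=-1:&\quad d\rho=\nu(\nu-2)=e(e+2), && e=\nu-2;\\
j=0:&\quad d\rho=\nu(\nu-1)=e(e+1), && e=\nu-1;\\
j=1:&\quad d\rho=\nu\big(\nu+\tfrac2{\nu-3}\big)\le e(e+1), && e=\nu;\\
j=2:&\quad d\rho=\nu\big(\nu+1+\tfrac6{\nu-4}\big)\le\nu(\nu+2)<e^2, && e=\nu+1 .
\end{align*}
Hence $q\le\frac49e(e+2)+1$. The inequality $\frac49e(e+2)+1\le\frac{e(e+3)}2-2$ is equivalent to $e^2+11e\ge54$, which holds for $e\ge7$.

\subsection{End of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]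
For every $\nu\ge4$ the parameters above satisfy the hypotheses of Proposition~\ref{prop:numbers}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:pairs}]
For $\nu\ge4$ we have $n_\nu\ge1$, so Theorem~\ref{thm:B} applies with $(c,n)=(c_\nu,n_\nu)$ and gives a curve $C$. Let $V_0$ be the irreducible component of $V(d_\nu,c_\nu,n_\nu)$ through the smooth point $C$. It is generically smooth of dimension $\frac52\nu(\nu-1)$ by (1), and it lies in the connected component of $C$, which is disjoint from $B(d_\nu,c_\nu,n_\nu)$ by (2). If $C_1\in V_0$ and $C_2\in B(d_\nu,c_\nu,n_\nu)$, then $(\mathbb{P}^2,C_1)$ is homeomorphic to $(\mathbb{P}^2,C)$ by Lemma~\ref{lem:trivial}, while $(\mathbb{P}^2,C_2)$ is not, by (2) and Lemma~\ref{lem:generic}.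
\end{proof}

\begin{thebibliography}{9}

\bibitem{FL}
Michael Friedman, Maxim Leyenson,
\emph{On ramified covers of the projective plane I: Segre's theory and classification in small degrees, with Appendix by Eugenii Shustin},
arXiv:0903.3359 (2009).

\end{thebibliography}
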